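# A countable power of a reflexive $P$-group whose $P$-modification is not reflexive

Throughout, topological groups are Abelian and Hausdorff, $\mathbb T=\{z\in\mathbb C:|z|=1\}$, and $\mathbb F_2=\{0,1\}$ is the two-element field. An ordinal is the set of smaller ordinals, so for a set $A$ of ordinals $A\cap\alpha$ is the set of its members below $\alpha$.

## 1. Coordinate characters on $\mathbb F_2^{\omega_1}$ and on finitely supported functions

Let $H$ be the group of all functions $x:\omega_1\to\mathbb F_2$. For $\beta<\omega_1$ put
$$H_\beta=\{x\in H: x(\xi)=0\text{ for all }\xi<\beta\},$$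
and let the subgroups $H_\beta$ be a base of neighborhoods of $0$. Two elements are close when they agree on a long initial segment. This is not the product topology. No $H_\beta$ is trivial, so $H$ is not discrete. On the other hand $\bigcap_n H_{\beta_n}=H_{\sup_n\beta_n}$, and the supremum of countably many countable ordinals is countable. Hence in $H$ a countable intersection of open sets is open.

Which homomorphisms $\chi:H\to\mathbb T$ are continuous? Since $2x=0$, the values of $\chi$ are $\pm1$, so $\chi$ is continuous exactly when $\chi^{-1}(1)$ is open, that is, when $\chi$ is trivial on some $H_\beta$. The simplest examples are the coordinate characters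
$$\chi_\xi(x)=(-1)^{x(\xi)}\qquad(\xi<\omega_1).$$
The character $\chi_\xi$ is trivial on $H_{\xi+1}$ but not on $H_\xi$.

Let us see where these characters accumulate pointwise. Take an ultrafilter $q$ on $\omega_1$ containing all tails $[\gamma,\omega_1)$. Recall that a function $s$ from $\omega_1$ to a compact Hausdorff space has a unique $q$-limit: the point each of whose neighborhoods $O$ satisfies $\{\xi:s(\xi)\in O\}\in q$. Put $\chi_q(x)=q\text{-}\lim_\xi\chi_\xi(x)$. This is a homomorphism, because limits respect products. Now test it on $x=1_{[\gamma,\omega_1)}\in H_\gamma$. We have $\chi_\xi(x)=-1$ for all $\xi\ge\gamma$, hence $\chi_q(x)=-1$. So $\chi_q$ is nontrivial on every $H_\gamma$ and is not continuous. Consequently no set of continuous characters that is compact for pointwise convergence contains all $\chi_\xi$: such a set would contain $\chi_q$.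

Now let $S\le H$ be the subgroup of functions with finite support, with the subspace topology. Restrict the $\chi_\xi$ to $S$. For fixed $x\in S$ we have $\chi_\xi(x)=1$ for all but finitely many $\xi$. So every pointwise neighborhood of the trivial character $1$ contains all but finitely many $\chi_\xi$, and
$$K=\{\chi_\xi|_S:\xi<\omega_1\}\cup\{1\}$$
is compact and consists of continuous characters. Yet there is no single neighborhood $H_\gamma\cap S$ on which all of $K$ is trivial: the function $\delta_\gamma$ with value $1$ at $\gamma$ and $0$ elsewhere lies in $H_\gamma\cap S$, and $\chi_\gamma(\delta_\gamma)=-1$.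

The two groups carry the same kind of topology and differ in one respect. In $H$ we may add up infinitely many of the $\delta_\xi$, and the sums $1_{[\gamma,\omega_1)}$ catch the limit character. In $S$ these sums are missing, and nothing catches it. We will see in Section 3 that this decides reflexivity: $S$ is not reflexive, and in Section 5 that $H$ is. The question of this lecture is what happens to this phenomenon when we form products.

## 2. Reflexivity, $P$-groups and the $P$-modification of a product

**Definition (dual group, reflexivity).** For a topological group $G$, the dual $G^\wedge$ is the group of continuous homomorphisms (characters) $G\to\mathbb T$ with the compact-open topology; a base at the trivial character is given by the sets $\{\chi:\chi(C)\subseteq W\}$ with $C\subseteq G$ compact and $W$ a neighborhood of $1$ in $\mathbb T$. The evaluation map $\alpha:G\to G^{\wedge\wedge}$ is $\alpha(x)(\chi)=\chi(x)$. The group $G$ is *reflexive* if $\alpha$ is a topological isomorphism.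

By the Pontryagin duality theorem all locally compact groups are reflexive, but that theorem will not apply to our groups.

**Definition ($P$-group).** A $P$-group is a topological group in which the intersection of any countable family of open sets is open.

Discrete groups are $P$-groups; $\mathbb R$ is not, since $\bigcap_n(-1/n,1/n)=\{0\}$. The group $H$ of Section 1 is a nondiscrete $P$-group, and so is its subgroup $S$. We will use the following criterion several times. If a group topology has a base at $0$ of subgroups such that every countable intersection of basic subgroups contains a basic subgroup, then it is a $P$-group topology. Indeed, if $x\in\bigcap_nO_n$ with $O_n$ open, pick basic subgroups $B_n$ with $x+B_n\subseteq O_n$ and a basic $B\subseteq\bigcap_nB_n$; then $x+B\subseteq\bigcap_nO_n$.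

**Definition ($P$-modification).** $PG$ is the group $G$ with the topology whose base consists of the $G_\delta$-sets of $G$, that is, of the intersections of countably many open sets.

Thus $P\mathbb R$ is discrete. For the compact group $\mathbb F_2^{\,\omega}$, the point $0$ is the intersection of the open sets $\{x:x_n=0\}$, so $P(\mathbb F_2^{\,\omega})$ is discrete too. This example also shows why the modification enters: the factors are discrete, hence $P$-groups, but the product topology on $\mathbb F_2^{\,\omega}$ is not a $P$-group topology. If we want to multiply infinitely many $P$-groups and stay among $P$-groups, the natural object is $P\prod_iG_i$.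

Here is the question, which is posed in Jorge Galindo, Luis Recoder-Núñez and Mikhail Tkachenko, "Nondiscrete P-Groups Can be Reflexive", arXiv:1002.4730 (2010). *Let $\Pi=\prod_{i\in I}G_i$ be the product of a family of reflexive $P$-groups, with the product topology. Is $P\Pi$ reflexive?*

The answer is no in general: there is, in ZFC, a single reflexive $P$-group $G$, of exponent $2$, such that for $\Pi=G^\omega$ the group $P\Pi$ is not reflexive. The precise statements are Theorem C (Section 6) and Theorems A and B (Section 8).

## 3. For $P$-groups, reflexivity means that compact sets of characters are equicontinuous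

Put $\mathbb T_+=\{z\in\mathbb T:\operatorname{Re}z\ge0\}$. If $\zeta\in\mathbb T$ and $\zeta\ne1$, then some power $\zeta^j$, $j\ge1$, lies outside $\mathbb T_+$. To see this, write $\zeta=e^{i\theta}$ with $0<|\theta|\le\pi$. If $|\theta|>\pi/2$, take $j=1$. Otherwise take the first $j$ with $j|\theta|>\pi/2$; then $j|\theta|\le\pi/2+|\theta|\le\pi$. In particular $\{1\}$ is the only subgroup of $\mathbb T$ contained in $\mathbb T_+$.

We say that a set $K$ of characters *kills* a set $A$ if $\chi(A)=\{1\}$ for all $\chi\in K$.

**Fact 1.** Let $G$ be a $P$-group. (i) The open subgroups form a base at $0$. (ii) Kernels of continuous characters are open. (iii) Compact subsets of $G$ are finite. Hence $G^\wedge$ carries the topology of pointwise convergence, i.e. the topology induced from $\mathbb T^G$.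

*Proof.* (i) Given a neighborhood $U$ of $0$, choose open neighborhoods $U_n$ of $0$ with $U_0\subseteq U$ and $U_{n+1}-U_{n+1}\subseteq U_n$. If $x,y\in\bigcap_nU_n$, then $x-y\in U_n$ for every $n$. So $\bigcap_nU_n$ is a subgroup inside $U$, and it is open because $G$ is a $P$-group.

(ii) $\ker\chi=\bigcap_n\{x:|\chi(x)-1|<1/n\}$ (over $n\ge1$) is a countable intersection of open sets.

(iii) The complement of a countable set is a countable intersection of complements of points, hence open. So every countable set is closed, together with all its subsets; that is, every countable set is closed and discrete. An infinite compact set would contain a countably infinite closed discrete set, which is impossible. $\square$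

By (iii) a locally compact $P$-group has a finite neighborhood of $0$ and is therefore discrete, so Pontryagin's theorem says nothing about nondiscrete $P$-groups. A subgroup of a $P$-group with the subspace topology is again a $P$-group. If $M\le G$ is such a subgroup, then restriction $G^\wedge\to M^\wedge$ is continuous for the pointwise topologies. Therefore:
$$\text{if }K\subseteq G^\wedge\text{ is compact, then }K|_M=\{\chi|_M:\chi\in K\}\subseteq M^\wedge\text{ is compact.}\tag{1}$$

**Definition (equicontinuity).** For a $P$-group $G$, a set $K\subseteq G^\wedge$ is *equicontinuous* if $K$ kills some open subgroup of $G$.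

In Section 1 the compact set $K\subseteq S^\wedge$ is not equicontinuous, while every finite set of characters is, by Fact 1(ii).

**Lemma 2.** A $P$-group $G$ is reflexive if and only if every compact $K\subseteq G^\wedge$ is equicontinuous. Moreover, the evaluation $\alpha:G\to G^{\wedge\wedge}$ is always an open (perhaps discontinuous) isomorphism of groups.

*Proof.* **Step 1: $\alpha$ is injective.** We need enough characters to separate points. Let $x\ne0$. By Fact 1(i) and the Hausdorff property there is an open subgroup $U\not\ni x$. Characters of the discrete group $G/U$ separate its points, so one of them is nontrivial at $x+U$; composed with $G\to G/U$ it is a continuous character of $G$ nontrivial at $x$.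

**Step 2: $\alpha$ is surjective.** The purpose is to show that a continuous character $\Phi$ of $G^\wedge$ depends on finitely many points of $G$ only. Since $G^\wedge$ has the pointwise topology, there are $x_1,\dots,x_n\in G$ and $\varepsilon>0$ such that
$$|\chi(x_i)-1|<\varepsilon\ \text{ for all }i\quad\Longrightarrow\quad\Phi(\chi)\in\mathbb T_+ .\tag{2}$$
The subgroup $\{\chi:\chi(x_i)=1\ \forall i\}$ is mapped by $\Phi$ onto a subgroup contained in $\mathbb T_+$, hence to $1$. So $\Phi=\Psi\circ\pi$, where $\pi(\chi)=(\chi(x_1),\dots,\chi(x_n))\in\mathbb T^n$ and $\Psi$ is a homomorphism $D\to\mathbb T$ on the group $D=\pi(G^\wedge)$.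

The homomorphism $\Psi$ is continuous. Let $m\ge1$, and let $d\in D$ satisfy $|d_i-1|<\varepsilon/m$ for all $i$. Then $|d_i^{\,j}-1|\le j|d_i-1|<\varepsilon$ for $1\le j\le m$, so $\Psi(d)^j\in\mathbb T_+$ for $1\le j\le m$ by (2). Write $\Psi(d)=e^{i\theta}$ with $|\theta|\le\pi$. Then $|\theta|\le\pi/2$. If $|\theta|\le\pi/(2j)$ and $j+1\le m$, then $(j+1)|\theta|\le\frac{j+1}{2j}\pi\le\pi$, and as $e^{i(j+1)\theta}\in\mathbb T_+$ we get $(j+1)|\theta|\le\pi/2$. By induction $|\theta|\le\pi/(2m)$. So $\Psi$ is continuous at the identity, hence continuous.

A continuous homomorphism is uniformly continuous, so $\Psi$ extends to the closure $\overline D$. Characters of closed subgroups of compact groups extend, so $\Psi$ extends to a character of $\mathbb T^n$, which has the form $d\mapsto\prod_id_i^{k_i}$ with $k_i\in\mathbb Z$. Then $\Phi(\chi)=\prod_i\chi(x_i)^{k_i}=\chi(\sum_ik_ix_i)$, i.e. $\Phi=\alpha(\sum_ik_ix_i)$.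

**Step 3: $\alpha$ is open.** It is enough to show that $\alpha(U)$ is a neighborhood of the identity for every open subgroup $U$. Let $U^\perp$ be the set of all $\chi\in G^\wedge$ that kill $U$. Every homomorphism $G\to\mathbb T$ trivial on the open subgroup $U$ is continuous, so $U^\perp$ is the set of *all* homomorphisms trivial on $U$. It is closed in $\mathbb T^G$, hence compact. If $x\notin U$, some $\chi\in U^\perp$ has $\chi(x)\ne1$ (use $G/U$ as in Step 1), and some power $\chi^j\in U^\perp$ has $\chi^j(x)\notin\mathbb T_+$. Since every $\Phi\in G^{\wedge\wedge}$ is some $\alpha(x)$ by Step 2, this says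
$$\alpha(U)\supseteq\{\Phi\in G^{\wedge\wedge}:\Phi(U^\perp)\subseteq\{\operatorname{Re}z>0\}\},$$
and the right-hand side is a neighborhood of the identity because $U^\perp$ is compact.

**Step 4: continuity of $\alpha$ is equicontinuity of compact sets.** By Steps 1–3, $G$ is reflexive iff $\alpha$ is continuous. By definition of the topology of $G^{\wedge\wedge}$, this holds iff for each compact $K\subseteq G^\wedge$ and each neighborhood $W$ of $1$ the set $\{x:\chi(x)\in W\ \forall\chi\in K\}$ is a neighborhood of $0$. If $K$ kills an open subgroup, that subgroup is contained in the set. Conversely, take $W=\{\operatorname{Re}z>0\}$. If the set is a neighborhood of $0$, it contains an open subgroup $U$. For $\chi\in K$ the image $\chi(U)$ is a subgroup contained in $W\subseteq\mathbb T_+$, so $\chi(U)=\{1\}$. Thus $K$ is equicontinuous. $\square$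

By Lemma 2 and Section 1, the group $S$ is not reflexive. Discrete groups are reflexive, since every $K$ kills the open subgroup $\{0\}$.

## 4. Finite products, discrete factors, and the direct sum inside a product

**Lemma 3.** If all $G_i$ are $P$-groups and $\Pi=\prod_{i\in I}G_i$, then $P\Pi$ is a $P$-group with base at $0$ consisting of the subgroups $\{x:x_j\in U_j\ \forall j\in J\}$, with $J\subseteq I$ countable and $U_j\le G_j$ open subgroups.

*Proof.* First, $P\Pi$ is a topological group. Inversion is a homeomorphism of $\Pi$, so it preserves $G_\delta$-sets. If $x+y\in\bigcap_nW_n$ with $W_n$ open in $\Pi$, choose open $O_n\ni x$, $O_n'\ni y$ with $O_n+O_n'\subseteq W_n$; then $\bigcap_nO_n+\bigcap_nO'_n\subseteq\bigcap_nW_n$. The topology is finer than that of $\Pi$, hence Hausdorff. A countable intersection of $G_\delta$-sets is a $G_\delta$-set, so $P\Pi$ is a $P$-group.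

The displayed subgroups are $G_\delta$-sets, hence open in $P\Pi$. Conversely, a $G_\delta$-set containing $0$ contains a countable intersection of basic open neighborhoods of $0$ in $\Pi$. This intersection restricts only countably many coordinates, and each such coordinate $j$ is restricted by countably many open subsets of $G_j$; their intersection is open and contains an open subgroup $U_j$ by Fact 1(i). $\square$

Now some simple cases. If $G$ and $M$ are reflexive $P$-groups, the finite product $G\times M$ is already a $P$-group, and it is reflexive: a compact $K\subseteq(G\times M)^\wedge$ restricts to compact sets on $G$ and on $M$ by (1), these kill open subgroups $U\le G$ and $V\le M$, and so $K$ kills $U\times V$. By induction,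
$$\text{finite products of reflexive }P\text{-groups are reflexive }P\text{-groups.}\tag{3}$$
If countably many factors $G_j$ are all discrete, then in Lemma 3 we may take all $U_j=\{0\}$; so $P\prod_jG_j$ is discrete, hence reflexive.

Next, try $P(H^\omega)$ with $H$ from Section 1. Write elements as $x(n,\xi)$. The basic subgroups are $\prod_nH_{\beta_n}\supseteq\prod_nH_{\beta}$ with $\beta=\sup_n\beta_n<\omega_1$. So $P(H^\omega)$ is the group of all functions from $\omega_1$ to $\mathbb F_2^{\,\omega}$, topologized by initial segments: a group of the same type as $H$. It will turn out to be reflexive by Lemma 5 below. So infinitely many nondiscrete factors do not by themselves cause trouble.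

A sensible first attempt at a positive answer copies the finite case. Let $G_n$ ($n\in\omega$) be reflexive $P$-groups, $\Pi=\prod_nG_n$, and $K\subseteq(P\Pi)^\wedge$ compact. Restrict $K$ to each factor; it kills an open subgroup $U_n\le G_n$. The subgroup $\prod_nU_n$ is open in $P\Pi$ by Lemma 3. Does $K$ kill it? If $x\in\prod_nU_n$ has finite support, then $x$ is a finite sum of elements of the $U_n$ and $\chi(x)=1$ for $\chi\in K$. For infinite support the argument has nothing to say, because continuous characters of $P\Pi$ may kill the direct sum $\bigoplus_nG_n$ without being trivial. For instance, $P(\mathbb F_2^{\,\omega})$ is discrete, so every nonzero linear functional on $\mathbb F_2^{\,\omega}/\bigoplus_n\mathbb F_2$ gives such a character. The restrictions to the factors therefore do not control $K$, and we must use elements with infinite support.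

## 5. Infinite sums that catch every limit character

In Section 1 the limit $\chi_q$ was caught by the infinite sums $1_{[\gamma,\omega_1)}$ of the $\delta_\xi$. In general $\chi_\alpha$ need not be trivial on the earlier summands. The next lemma handles this by deciding recursively which summands to include.

**Lemma 4.** Let $G$ be a $P$-group and $\kappa$ regular uncountable. Let $\chi_\alpha\in G^\wedge$ and $y_\alpha\in G$ $(\alpha<\kappa)$, and $y_A\in G$ $(A\subseteq\kappa)$, satisfy

(a) $\chi_\alpha(y_A)=\chi_\alpha(y_{A\cap\alpha})$ if $\alpha\notin A$, and $\chi_\alpha(y_A)=\chi_\alpha(y_{A\cap\alpha})\,\chi_\alpha(y_\alpha)$ if $\alpha\in A$;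

(b) $\chi_\alpha(y_\alpha)\notin\mathbb T_+$;

(c) for each $\varphi\in G^\wedge$ there is $\gamma<\kappa$ with $\varphi(y_A)=1$ whenever $A\cap\gamma=\emptyset$.

Then $\{\chi_\alpha:\alpha<\kappa\}$ is contained in no compact subset of $G^\wedge$.

Think of $y_A$ as $\sum_{\alpha\in A}y_\alpha$. Condition (a) says that $\chi_\alpha$ does not see the summands after $\alpha$.

*Proof.* **Step 1: for each $\gamma<\kappa$, build a set $A_\gamma\subseteq[\gamma,\kappa)$ on whose sum all late characters are far from $1$.** Decide by recursion on $\alpha\ge\gamma$ whether $\alpha\in A_\gamma$. At stage $\alpha$ the set $A_\gamma\cap\alpha$ is known. Put $z=\chi_\alpha(y_{A_\gamma\cap\alpha})$ and $w=\chi_\alpha(y_\alpha)$. By (b), $|w-1|^2=2-2\operatorname{Re}w>2$, so $|w-1|>\sqrt2$. Since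
$$|zw-1|\ge|zw-z|-|z-1|=|w-1|-|z-1|,$$
at least one of $|z-1|\ge\sqrt2/2$ and $|zw-1|\ge\sqrt2/2$ holds. If the first holds, leave $\alpha$ out; otherwise put $\alpha$ in. By (a), $\chi_\alpha(y_{A_\gamma})$ is $z$ in the first case and $zw$ in the second. Hence
$$|\chi_\alpha(y_{A_\gamma})-1|\ge\sqrt2/2\qquad\text{for all }\alpha\ge\gamma.\tag{4}$$

**Step 2: a limit character contradicts (c).** Suppose $\{\chi_\alpha\}\subseteq K$ with $K\subseteq G^\wedge$ compact. Let $q$ be an ultrafilter on $\kappa$ containing all tails $[\gamma,\kappa)$. Then $\varphi=q\text{-}\lim\chi_\alpha$ exists in $K\subseteq G^\wedge$, and by (4) $|\varphi(y_{A_\gamma})-1|\ge\sqrt2/2$ for every $\gamma<\kappa$. But $A_\gamma\cap\gamma=\emptyset$, so for the $\gamma$ that (c) gives for $\varphi$ we have $\varphi(y_{A_\gamma})=1$, a contradiction. $\square$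

**Lemma 5.** Let $\kappa$ be regular uncountable, $(C_\xi)_{\xi<\kappa}$ (discrete) Abelian groups, and $H=\prod_{\xi<\kappa}C_\xi$ with base at $0$ the subgroups $H_\beta=\{x:x_\xi=0\ \forall\xi<\beta\}$, $\beta<\kappa$. Then $H$ is a reflexive $P$-group.

*Proof.* $H$ is Hausdorff since $\bigcap_\beta H_\beta=0$. It is a $P$-group by the criterion in Section 2, since $\bigcap_nH_{\beta_n}\supseteq H_{\sup_n\beta_n}$ and $\sup_n\beta_n<\kappa$. Suppose that $H$ is not reflexive. By Lemma 2 there is a compact $K\subseteq H^\wedge$ that kills no $H_\beta$.

**Step 1: choose characters in $K$ and witnesses with disjoint supports.** By recursion on $\alpha<\kappa$ choose $\beta_\alpha<\beta_\alpha'<\kappa$, $\chi_\alpha\in K$ and $y_\alpha\in H$ as follows. Put $\beta_\alpha=\sup_{\gamma<\alpha}\beta'_\gamma$, which is below $\kappa$ by regularity (and $\beta_0=0$). As $K$ does not kill $H_{\beta_\alpha}$, pick $\chi_\alpha\in K$ and $x\in H_{\beta_\alpha}$ with $\chi_\alpha(x)\ne1$; after replacing $x$ by a multiple, $\chi_\alpha(x)\notin\mathbb T_+$. By Fact 1(ii) pick $\beta'_\alpha>\beta_\alpha$ such that $\chi_\alpha$ kills $H_{\beta'_\alpha}$.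 Let $y_\alpha$ agree with $x$ on $[\beta_\alpha,\beta_\alpha')$ and be $0$ elsewhere. Since $x$ vanishes below $\beta_\alpha$, we have $x-y_\alpha\in H_{\beta_\alpha'}$, and so $\chi_\alpha(y_\alpha)=\chi_\alpha(x)\notin\mathbb T_+$.

**Step 2: form the sums and verify the hypotheses of Lemma 4.** The intervals $[\beta_\alpha,\beta_\alpha')$ are pairwise disjoint, since $\beta_\delta\ge\beta'_\alpha$ for $\delta>\alpha$. So $y_A=\sum_{\alpha\in A}y_\alpha$ makes sense coordinatewise and belongs to $H$. Writing $[\alpha\in A]$ for $1$ or $0$ according to whether $\alpha\in A$, we have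
$$y_A=y_{A\cap\alpha}+[\alpha\in A]\,y_\alpha+y_{A\setminus(\alpha+1)},\tag{5}$$
and the last term lies in $H_{\beta_{\alpha+1}}\subseteq H_{\beta'_\alpha}$, which $\chi_\alpha$ kills. This is (a), and (b) is Step 1. For (c), $\varphi\in H^\wedge$ kills some $H_\beta$. The $\beta_\alpha$ increase strictly, because $\beta_\alpha<\beta'_\alpha\le\beta_{\alpha+1}$; so $\beta_\gamma\ge\beta$ for some $\gamma<\kappa$. If $A\cap\gamma=\emptyset$, then $y_A\in H_{\beta_\gamma}\subseteq H_\beta$ and $\varphi(y_A)=1$.

Lemma 4 says that $\{\chi_\alpha\}$ lies in no compact subset of $H^\wedge$, contradicting $\chi_\alpha\in K$. $\square$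

In particular the group $H$ of Section 1 and the group $P(H^\omega)$ of Section 4 are reflexive.

## 6. Only countable subproducts matter

Lemma 4 also handles uncountable index sets completely. Here the sums always exist, because elements of a full product may be prescribed coordinate by coordinate.

**Theorem C.** For any family $(G_i)_{i\in I}$ of $P$-groups, $P\prod_{i\in I}G_i$ is reflexive iff $P\prod_{j\in J}G_j$ is reflexive for every countable $J\subseteq I$. Hence, if all $G_i$ are reflexive $P$-groups and all but finitely many are discrete, then $P\Pi$ is reflexive, where $\Pi=\prod_{i\in I}G_i$.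

*Proof.* For $J\subseteq I$ write $\Pi_J=\prod_{j\in J}G_j$, identified with $\{x\in\Pi:x_i=0\ \forall i\notin J\}$. By Lemma 3, comparing bases at $0$, we have $P\Pi=P\Pi_J\times P\Pi_{I\setminus J}$ topologically; in particular $P\Pi_J$ is a subspace of $P\Pi$.

**Step 1: reflexivity passes from $P\Pi$ to $P\Pi_J$.** Let $P\Pi$ be reflexive and $K\subseteq(P\Pi_J)^\wedge$ compact. Composition with the projection $P\Pi\to P\Pi_J$ is continuous for the pointwise topologies, so it maps $K$ onto a compact subset of $(P\Pi)^\wedge$. By Lemma 2 that set kills an open subgroup $U$. Elements of $U\cap\Pi_J$ are their own projections, so $K$ kills $U\cap\Pi_J$, which is open in $P\Pi_J$. Apply Lemma 2 again.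

**Step 2: a compact $K\subseteq(P\Pi)^\wedge$ kills $\Pi_{I\setminus J}$ for some countable $J$.** This is the step that reduces everything to countably many coordinates. Suppose it fails for $K$. By recursion on $\alpha<\omega_1$ put $J^*_\alpha=\bigcup_{\gamma<\alpha}J_\gamma$, a countable set. Choose $\chi_\alpha\in K$ and $x\in\Pi_{I\setminus J^*_\alpha}$ with $\chi_\alpha(x)\ne1$; after taking a multiple, $\chi_\alpha(x)\notin\mathbb T_+$. The kernel of $\chi_\alpha$ is open by Fact 1(ii), so by Lemma 3 there is a countable $J_\alpha$ such that $\chi_\alpha$ kills $\Pi_{I\setminus J_\alpha}$. Let $y_\alpha$ agree with $x$ on $J_\alpha\setminus J_\alpha^*$ and be $0$ elsewhere. Since $x$ vanishes on $J_\alpha^*$, we have $x-y_\alpha\in\Pi_{I\setminus J_\alpha}$ and $\chi_\alpha(y_\alpha)=\chi_\alpha(x)\notin\mathbb T_+$.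

The supports of the $y_\alpha$ lie in the pairwise disjoint sets $J_\alpha\setminus J_\alpha^*$; let $y_A=\sum_{\alpha\in A}y_\alpha$ coordinatewise. Identity (5) holds, and its last term vanishes on $J_\alpha$, because $J_\alpha\subseteq J^*_\delta$ for $\delta>\alpha$; so $\chi_\alpha$ kills it. Hence (a) and (b) of Lemma 4 hold. For (c), $\varphi\in(P\Pi)^\wedge$ kills some $\Pi_{I\setminus J}$ with $J$ countable. By disjointness $J$ meets the supports of only countably many $y_\alpha$, so there is $\gamma<\omega_1$ above all their indices. If $A\cap\gamma=\emptyset$, then $y_A\in\Pi_{I\setminus J}$ and $\varphi(y_A)=1$. Lemma 4 with $\kappa=\omega_1$ contradicts the compactness of $K$.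

**Step 3: if all countable subproducts are reflexive, so is $P\Pi$.** Let $K\subseteq(P\Pi)^\wedge$ be compact and $J$ as in Step 2. By (1), $K|_{\Pi_J}$ is compact in $(P\Pi_J)^\wedge$, so by hypothesis and Lemma 2 it kills an open subgroup $U$ of $P\Pi_J$. Thus $K$ kills $U\times\Pi_{I\setminus J}$, which is open in $P\Pi$. By Lemma 2, $P\Pi$ is reflexive.

**Step 4: the last assertion.** Let all $G_i$ be reflexive, and let $F\subseteq I$ be finite with $G_i$ discrete for $i\notin F$. For countable $J\subseteq I$ we have $P\Pi_J=P\Pi_{J\cap F}\times P\Pi_{J\setminus F}$. The first factor is the finite product $\prod_{j\in J\cap F}G_j$ with its own topology (Lemma 3), and the second is discrete, as noted after (3). So $P\Pi_J$ is a finite product of reflexive $P$-groups, reflexive by (3). By Step 3, $P\Pi$ is reflexive. $\square$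

A counterexample must therefore already show itself on countably many factors, infinitely many of them nondiscrete.

## 7. The groups $G_\kappa$ and the obstruction in $G_\kappa^{\,\omega}$

Let $\kappa$ be regular uncountable. Define
$$G_\kappa=\{x:\omega\times\kappa\to\mathbb F_2\;:\;\exists m\ \forall k\ge m\ \forall\xi<\kappa\;\; x(k,\xi)=0\},$$
$$V_\beta=\{x\in G_\kappa:x(k,\xi)=0\text{ for all }k\in\omega,\ \xi<\beta\}\qquad(\beta<\kappa),$$
where the subgroups $V_\beta$ form a base at $0$. So an element of $G_\kappa$ has infinitely many rows of length $\kappa$, only finitely many of them nonzero. For example, the function with $x(k,\xi)=1$ iff $k=0$ is in $G_\kappa$. The function with $x(k,\xi)=1$ iff $\xi=k$ is not: each column $x(\cdot,\xi)$ has at most one nonzero entry, but there is no common bound $m$.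

**Proposition 6.** $G_\kappa$ is a reflexive $P$-group.

*Proof.* It is Hausdorff because $\bigcap_{\beta<\kappa}V_\beta=0$, and it is a $P$-group because $\bigcap_nV_{\beta_n}\supseteq V_{\sup_n\beta_n}$ with $\sup_n\beta_n<\kappa$. For reflexivity we cut $G_\kappa$ into countably many pieces covered by Lemma 5. Let
$$G^{(m)}=\{x\in G_\kappa:x(k,\cdot)=0\ \forall k\ge m\},\qquad G_\kappa=\bigcup_mG^{(m)}.$$
With the subspace topology, $G^{(m)}$ is the group of Lemma 5 with $C_\xi=\mathbb F_2^{\,m}$, hence reflexive. Let $K\subseteq G_\kappa^\wedge$ be compact. By (1) and Lemma 2, $K$ kills $V_{\beta_m}\cap G^{(m)}$ for some $\beta_m<\kappa$. Put $\beta=\sup_m\beta_m<\kappa$. Then $K$ kills $\bigcup_m(V_\beta\cap G^{(m)})=V_\beta$. By Lemma 2, $G_\kappa$ is reflexive. $\square$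

Now let $L=P(G_\kappa^{\,\omega})$, with elements written as functions $x(n,k,\xi)$, $n,k\in\omega$, $\xi<\kappa$. By Lemma 3, and since $\prod_nV_{\beta_n}\supseteq\prod_nV_{\sup_n\beta_n}$, the subgroups
$$W_\beta=V_\beta^{\,\omega}\qquad(\beta<\kappa)$$
form a base at $0$ of $L$. What replaces the bound $m$? Each coordinate $x_n\in G_\kappa$ has its own bound, so the bound is now a function $h\in\omega^\omega$. Put
$$L_h=\{x\in L:x(n,k,\xi)=0\text{ whenever }k\ge h(n)\},\qquad L=\bigcup_{h\in\omega^\omega}L_h.\tag{6}$$
Every function $x$ with $x(n,k,\xi)=0$ for $k\ge h(n)$ belongs to $L$. So, with the subspace topology,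
$$L_h\text{ is the group of Lemma 5 with }C_\xi=\prod_n\mathbb F_2^{\,h(n)},\text{ hence reflexive.}\tag{7}$$

Let us try the two methods that we have on $L$, and see where they stop.

*Taking suprema.* Let $K\subseteq L^\wedge$ be compact. By (7) it kills $W_{\beta_h}\cap L_h$ for some $\beta_h<\kappa$. In Proposition 6 we took a supremum over countably many $m$. Here the index set is $\omega^\omega$, and $\sup_h\beta_h$ may well be $\kappa$. It would suffice to take the supremum over a family of $h$'s that is cofinal in $\omega^\omega$ for the pointwise order; the argument works if there is such a family of size less than $\kappa$.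

*Infinite sums.* Suppose that $K\subseteq L^\wedge$ is compact and kills no $W_\beta$, and run Step 1 of Lemma 5 in $L$. This gives $\chi_\alpha\in K$ and $y_\alpha\in L$ supported on $\xi\in[\beta_\alpha,\beta'_\alpha)$ with $\chi_\alpha(y_\alpha)\notin\mathbb T_+$. Step 2 needs the sums $\sum_{\alpha\in A}y_\alpha$ to belong to $L$. Let $y_\alpha\in L_{h_\alpha}$. If one $h$ satisfies $h_\alpha\le h$ for $\kappa$ many $\alpha$, then the corresponding $y_\alpha$ and their sums lie in $L_h$, and Lemma 4, applied to these $\alpha$ only, gives a contradiction. But if the functions $h_\alpha$ have no common bound on any index set of size $\kappa$, the sums need not exist. For a single factor this cannot happen: there the bounds are integers $m_\alpha$, and $\kappa$ many of them coincide.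

So we are back to the contrast of Section 1. Where sums exist, as in $H$, compact sets are equicontinuous. Where they are missing, as in $S$, there may be characters $\chi_\beta$, reaching down to every $W_\beta$, with $\chi_\beta(x)=1$ for all large $\beta$ at *every* point $x$. To imitate $S$ inside $L$, let $\chi_\beta$ look only at the layer $x(\cdot,\cdot,\beta)$ and make it trivial on all layers bounded by functions from a set $Z_\beta\subseteq\omega^\omega$. If the sets $Z_\beta$ increase with $\beta$ and eventually swallow every $h$, then by (6) every $x\in L$ is eventually ignored. If no $Z_\beta$ is all of $\omega^\omega$, then we can hope that $\chi_\beta$ can be chosen nontrivial.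

## 8. Increasing chains of proper ideals in $\omega^\omega$

For $f,g\in\omega^\omega$, $f\le g$ is meant pointwise, and $f\le^*g$ means $f(n)\le g(n)$ for all but finitely many $n$.

**Definition (ideal).** An *ideal* of $\omega^\omega$ is a nonempty $Z\subseteq\omega^\omega$ closed downward under $\le$ and closed under pointwise $\max$. It is *proper* if $Z\ne\omega^\omega$.

For instance, the bounded functions form a proper ideal. For fixed $e$ the set $\{h:h\le^*e\}$ is a proper ideal: it omits $e+1$.

**Definition (chain condition).** For a regular uncountable cardinal $\kappa$ let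

$(\bigstar)_\kappa$: $\ \omega^\omega=\bigcup_{\beta<\kappa}Z_\beta$ with proper ideals $Z_\beta$ and $Z_\beta\subseteq Z_\gamma$ for $\beta<\gamma<\kappa$.

Here is an example. Any countable family $\{f_n\}_{n\in\omega}$ has a $\le^*$-bound, and indeed the function
$$g(k)=1+\max_{n\le k}f_n(k)\qquad\text{satisfies}\qquad g(k)>f_n(k)\ \text{ for all }k\ge n.\tag{8}$$
Assume CH and list $\omega^\omega=\{f_\beta:\beta<\omega_1\}$. By (8), choose recursively $e_\beta$ with $f_\beta\le^*e_\beta$ and $e_\gamma\le^*e_\beta$ for all $\gamma<\beta$. Then the ideals $Z_\beta=\{h:h\le^*e_\beta\}$ witness $(\bigstar)_{\omega_1}$.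

**Definition (the cardinals $\mathfrak b$ and $\mathfrak d$).** $\mathfrak d$ is the least size of a $\le^*$-dominating family, i.e. of a $D\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ satisfies $g\le^*f$ for some $f\in D$. $\mathfrak b$ is the least size of a $\le^*$-unbounded family, i.e. of a $B\subseteq\omega^\omega$ for which no $g$ satisfies $f\le^*g$ for all $f\in B$.

By (8), no countable family is dominating and no countable family is unbounded, so $\mathfrak b$ and $\mathfrak d$ are uncountable. A dominating family is unbounded: if $g$ bounded it, $g+1$ would not be dominated. Hence $\omega_1\le\mathfrak b\le\mathfrak d\le2^{\aleph_0}$. Finally, $\mathfrak d$ is also the least size of a family cofinal for $\le$. A $\le$-cofinal family is dominating. Conversely, if $D$ is dominating with $|D|=\mathfrak d$, close it under finite modifications; its size is still $\mathfrak d$, and if $g\le^*f\in D$, then $\max(g,f)$ is a finite modification of $f$ lying above $g$.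

**Theorem A.** Each $G_\kappa$ ($\kappa$ regular uncountable) is a reflexive $P$-group. For $\kappa=\mathrm{cf}(\mathfrak d)$, which is regular and uncountable, $P(G_\kappa^{\,\omega})$ is not reflexive.

**Theorem B.** Let $\kappa$ be regular uncountable. $P(G_\kappa^{\,\omega})$ is non-reflexive iff $(\bigstar)_\kappa$ holds. $(\bigstar)_\kappa$ holds for $\kappa=\mathrm{cf}(\mathfrak d)$ and for $\kappa=\mathrm{cf}(\omega^\omega/p)$ with $p$ any nonprincipal ultrafilter on $\omega$. Also $(\bigstar)_\kappa$ implies $\mathfrak b\le\kappa\le\mathfrak d$. So under CH, $P(G_\kappa^{\,\omega})$ is reflexive iff $\kappa\ne\omega_1$.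

Here $\omega^\omega/p$ is the ultrapower: functions are compared by $f\le g\bmod p$ iff $\{n:f(n)\le g(n)\}\in p$. This is a linear order after identifying functions that are equal on a set in $p$, and $\mathrm{cf}$ denotes its cofinality.

The first sentence of Theorem A is Proposition 6. We now prove the equivalence in Theorem B, with the notation of Section 7.

**Proposition 7.** Let $\kappa$ be regular uncountable. The group $L=P(G_\kappa^{\,\omega})$ is non-reflexive iff $(\bigstar)_\kappa$ holds.

*Proof that $(\bigstar)_\kappa$ implies that $L$ is not reflexive.* Let $(Z_\beta)_{\beta<\kappa}$ be as in $(\bigstar)_\kappa$.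

**Step 1: convert the ideal $Z_\beta$ into a linear functional on a single layer.** Let $E$ be the $\mathbb F_2$-vector space of all $u:\omega\times\omega\to\mathbb F_2$ with each $u(n,\cdot)$ finitely supported; for each $x\in L$ the layer $x(\cdot,\cdot,\beta)$ belongs to $E$. Let $E_h=\{u\in E:u(n,k)=0\text{ if }k\ge h(n)\}$ and
$$E^\beta=\bigcup_{h\in Z_\beta}E_h.$$
This is a linear subspace, since $E_h\cup E_{h'}\subseteq E_{\max(h,h')}$ and $Z_\beta$ is closed under $\max$. It is a proper subspace: pick $e\in\omega^\omega\setminus Z_\beta$ and let $u(n,k)=1$ iff $k=e(n)$. If $u\in E_h$, then $h(n)>e(n)$ for all $n$, and $h\in Z_\beta$ would give $e\in Z_\beta$; so $h\notin Z_\beta$. Hence $u\notin E^\beta$. Choose a nonzero linear $\varphi_\beta:E\to\mathbb F_2$ vanishing on $E^\beta$, and put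
$$\chi_\beta(x)=(-1)^{\varphi_\beta(x(\cdot,\cdot,\beta))}\qquad(x\in L).$$

**Step 2: collect three properties of the $\chi_\beta$, the same ones as for $S$ in Section 1.**

1. $\chi_\beta$ kills $W_{\beta+1}$, so $\chi_\beta\in L^\wedge$: elements of $W_{\beta+1}$ have zero layer at $\beta$.
2. $\chi_\beta$ does not kill $W_\beta$: choose $u$ with $\varphi_\beta(u)=1$ and take $x$ with $x(\cdot,\cdot,\beta)=u$ and $x(\cdot,\cdot,\xi)=0$ for $\xi\ne\beta$. This $x$ belongs to $L$, because it lies in $L_h$ for any $h$ with $u\in E_h$. It lies in $W_\beta$, and $\chi_\beta(x)=-1$.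
3. For each $x\in L$ there is $\gamma<\kappa$ with $\chi_\beta(x)=1$ for all $\beta\ge\gamma$: let $x\in L_h$ and pick $\gamma$ with $h\in Z_\gamma$. For $\beta\ge\gamma$ we have $h\in Z_\beta$, so $x(\cdot,\cdot,\beta)\in E_h\subseteq E^\beta$.

**Step 3: the closure of $\{\chi_\beta\}$ consists of continuous characters.** Let $K$ be the closure of $\{\chi_\beta:\beta<\kappa\}$ in $\mathbb T^L$. It is compact and consists of homomorphisms. Let $\psi\in K$. For every $\gamma<\kappa$, $\psi$ lies in the closure of $\{\chi_\beta:\beta<\gamma\}$ or in the closure of $\{\chi_\beta:\beta\ge\gamma\}$. Suppose the former happens for some $\gamma$. All $\chi_\beta$ with $\beta<\gamma$ kill $W_\gamma\subseteq W_{\beta+1}$ by property 1, so $\psi$ kills $W_\gamma$ and is continuous. Otherwise $\psi$ lies in the closure of $\{\chi_\beta:\beta\ge\gamma\}$ for every $\gamma<\kappa$. Given $x\in L$, take the $\gamma$ of property 3: all these $\chi_\beta$ have value $1$ at $x$, so $\psi(x)=1$. Hence $\psi=1$, which is continuous. Thus $K\subseteq L^\wedge$.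

**Step 4: conclude.** By Fact 1 the topology of $L^\wedge$ is the pointwise one, so $K$ is a compact subset of $L^\wedge$. By property 2, $K$ kills no $W_\beta$. Since these are a base, $K$ is not equicontinuous. By Lemma 2, $L$ is not reflexive.

*Proof that non-reflexivity of $L$ implies $(\bigstar)_\kappa$.*

**Step 5: read off the ideals from a bad compact set.** By Lemma 2 there is a compact, non-equicontinuous $K\subseteq L^\wedge$. Put
$$Z_\beta=\{h\in\omega^\omega:K\text{ kills }W_\beta\cap L_h\}.$$
Since $W_\beta$ decreases as $\beta$ grows, $Z_\beta$ increases. It contains the zero function, because $L_0=\{0\}$, and it is closed downward, because $h'\le h$ implies $L_{h'}\subseteq L_h$. It is closed under $\max$ because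
$$W_\beta\cap L_{\max(h,h')}=(W_\beta\cap L_h)+(W_\beta\cap L_{h'}).$$
To see the nontrivial inclusion, split $x=(x_n)_n$ into the part on $\{n:h(n)\ge h'(n)\}$ and the part on the complement. It is proper, since $Z_\beta=\omega^\omega$ would mean that $K$ kills $\bigcup_h(W_\beta\cap L_h)=W_\beta$. Finally, $\bigcup_\beta Z_\beta=\omega^\omega$: given $h$, the group $L_h$ is reflexive by (7), and the restriction of $K$ to $L_h$ is compact by (1), so it kills $W_\beta\cap L_h$ for some $\beta<\kappa$. This is $(\bigstar)_\kappa$. $\square$

## 9. Chains from $\mathrm{cf}(\mathfrak d)$ and from ultrapowers, and the bounds $\mathfrak b\le\kappa\le\mathfrak d$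

It remains to find out for which $\kappa$ such chains exist. Without CH we cannot count on the $\le^*$-increasing dominating sequence used in the example of Section 8, so ideals generated by parts of a cofinal family take its place.

**Lemma 8.** The cardinal $\kappa=\mathrm{cf}(\mathfrak d)$ is regular and uncountable, and $(\bigstar)_\kappa$ holds.

*Proof.* **Step 1: $\mathrm{cf}(\mathfrak d)$ is uncountable.** Cofinalities are regular, and $\mathfrak d$ is uncountable by (8). Suppose $\mathrm{cf}(\mathfrak d)=\omega$. Then a dominating family of size $\mathfrak d$ is a union $\bigcup_nD_n$ with $|D_n|<\mathfrak d$. As $D_n$ is not dominating, pick $e_n$ with $e_n\not\le^*f$ for all $f\in D_n$. By (8) there is $g$ with $e_n\le^*g$ for all $n$. Then $g\le^*f$ for some $f$ in some $D_n$, whence $e_n\le^*f$, a contradiction.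

**Step 2: build the chain.** Let $\{f_\xi:\xi<\mathfrak d\}$ be $\le$-cofinal in $\omega^\omega$, and let $(\delta_\beta)_{\beta<\kappa}$ be increasing and cofinal in $\mathfrak d$ with $\delta_0>0$. Let $Z_\beta$ be the set of all $h$ lying below the maximum of finitely many $f_\xi$ with $\xi<\delta_\beta$. These are ideals, and they increase with $\beta$. Every $h$ lies below some $f_\xi$, and $\xi<\delta_\beta$ for some $\beta$; so their union is $\omega^\omega$. If $Z_\beta=\omega^\omega$, the finite maxima of $\{f_\xi:\xi<\delta_\beta\}$ would be $\le$-cofinal. There are fewer than $\mathfrak d$ of them, since $|\delta_\beta|<\mathfrak d$ and $\mathfrak d$ is uncountable. This is impossible, so each $Z_\beta$ is proper. $\square$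

*Proof of Theorem A.* Each $G_\kappa$ is a reflexive $P$-group by Proposition 6. For $\kappa=\mathrm{cf}(\mathfrak d)$, Lemma 8 gives $(\bigstar)_\kappa$, and Proposition 7 gives that $P(G_\kappa^{\,\omega})$ is not reflexive. $\square$

So with $\kappa=\mathrm{cf}(\mathfrak d)$ and $\Pi=G_\kappa^{\,\omega}$, the group $\Pi$ is a product of reflexive $P$-groups of exponent $2$, and $P\Pi$ is not reflexive. By Lemma 2 the evaluation map of $P\Pi$ is an open isomorphism of groups, and what fails is exactly its continuity.

**Lemma 9.** Let $p$ be a nonprincipal ultrafilter on $\omega$. Then $\kappa=\mathrm{cf}(\omega^\omega/p)$ is regular and uncountable, and $(\bigstar)_\kappa$ holds.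

*Proof.* The linear order $\omega^\omega/p$ has no maximum, since $f+1$ is above $f$. Countable subsets are bounded: the function $g$ of (8) satisfies $f_n\le^*g$, and $p$ contains all cofinite sets, so $f_n\le g\bmod p$. Hence $\kappa$ is regular and uncountable. Take $(e_\beta)_{\beta<\kappa}$ increasing and cofinal mod $p$, and put $Z_\beta=\{h:h\le e_\beta\bmod p\}$. This is closed downward; it is closed under $\max$ because the intersection of two sets in $p$ is in $p$; and it is proper because $e_\beta+1\notin Z_\beta$. The $Z_\beta$ increase, and their union is $\omega^\omega$ by cofinality. $\square$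

The next lemma puts bounds on $\kappa$. The two halves of its proof correspond to the two attempts in Section 7: few functions have a common bound, and suprema over few functions stay below $\kappa$.

**Lemma 10.** Let $\kappa$ be regular uncountable. Then $(\bigstar)_\kappa$ implies $\mathfrak b\le\kappa\le\mathfrak d$.

*Proof.* Let $(Z_\beta)_{\beta<\kappa}$ be as in $(\bigstar)_\kappa$.

**Step 1: $\kappa<\mathfrak b$ is impossible.** Choose $e_\beta\notin Z_\beta$ for each $\beta<\kappa$. If $\kappa<\mathfrak b$, there is $g$ with $e_\beta\le^*g$ for all $\beta$, so $e_\beta\le g+c_\beta$ for some $c_\beta\in\omega$. As $\kappa$ is regular and uncountable, there is $c$ with $c_\beta=c$ for $\kappa$ many $\beta$. Let $g+c\in Z_\gamma$ and take such a $\beta\ge\gamma$. Then $e_\beta\le g+c\in Z_\gamma\subseteq Z_\beta$, so $e_\beta\in Z_\beta$, a contradiction.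

**Step 2: $\kappa>\mathfrak d$ is impossible.** Suppose $\kappa>\mathfrak d$. Take a $\le$-cofinal $D$ with $|D|=\mathfrak d$ and, for $f\in D$, some $\gamma(f)<\kappa$ with $f\in Z_{\gamma(f)}$. By regularity $\gamma=\sup_{f\in D}\gamma(f)<\kappa$. Then $D\subseteq Z_\gamma$, and since $Z_\gamma$ is closed downward, $Z_\gamma=\omega^\omega$, a contradiction. $\square$

*Proof of Theorem B.* The equivalence is Proposition 7, the two existence statements are Lemmas 8 and 9, and the bounds are Lemma 10. Under CH we have $\omega_1\le\mathfrak b\le\mathfrak d\le2^{\aleph_0}=\omega_1$, so $\mathfrak b=\mathfrak d=\omega_1$. Then $(\bigstar)_\kappa$ implies $\kappa=\omega_1$ by Lemma 10, and $(\bigstar)_{\omega_1}$ holds by Lemma 8, since $\mathrm{cf}(\mathfrak d)=\omega_1$. By Proposition 7, $P(G_\kappa^{\,\omega})$ is reflexive iff $\kappa\ne\omega_1$. $\square$
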